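# Path connectedness of the visual boundary is not determined by a CAT(0) group

## 1. First guess: the group decides

Whether a boundary at infinity is path connected looks like a coarse property. If one group acts in a reasonable way on two spaces, one would guess that both boundaries have the property or neither has it. These notes show that this guess is wrong. First come the words needed to state it precisely.

**Definition 1.1.** A group $G$ acts geometrically on a proper $CAT(0)$ space $X$ if it acts by isometries, properly discontinuously and cocompactly. (Proper means that closed balls are compact.)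

**Definition 1.2.** Let $X$ be a proper $CAT(0)$ space. Two geodesic rays are equivalent if they are boundedly close. The visual boundary $\partial X$ is the set of classes $[r]$. For each $x_0\in X$ every class contains exactly one ray from $x_0$, and the cone topology on $\partial X$ is uniform convergence on compact sets of rays from $x_0$; it does not depend on $x_0$. The spaces $\partial X$ and $X\cup\partial X$ are compact and metrizable; points $x_n\in X$ converge to $[r]$, with $r$ a ray from $x_0$, when $d(x_0,x_n)\to\infty$ and the segments $[x_0,x_n]$ converge to $r$ uniformly on compact sets. Isometries of $X$ act on $\partial X$ by homeomorphisms.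

**Example 1.3.** The boundaries of the Euclidean plane and of $\mathbb H^2$ are circles. The space $\mathbb H^2\times\mathbb R$ will be used throughout. A unit speed ray from $(x,t)$ has the form $s\mapsto (c(s\sin\varphi),\,t+s\cos\varphi)$, where $c$ is a unit speed ray of $\mathbb H^2$ from $x$ and $\varphi\in[0,\pi]$. Its class is written $(\xi,\varphi)$, where $\xi\in\partial\mathbb H^2$ is the end of $c$ (the base end) and $\varphi$ is the polar angle measured from "up". If $\varphi\in\{0,\pi\}$, then $\xi$ is irrelevant, and the two points obtained are the poles. So $\partial(\mathbb H^2\times\mathbb R)$ is the suspension of a circle, a $2$-sphere. If $x_n\to\xi$ in $\mathbb H^2\cup\partial\mathbb H^2$ and the angle of the displacement vectors $(d(x,x_n),t_n-t)$ with $(0,1)$ tends to $\varphi$, then $(x_n,t_n)\to(\xi,\varphi)$.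

The question is Open Question 3 of Ross Geoghegan, "Semistability and CAT(0) Geometry", arXiv:1703.07003 (2017), where the spaces are one-ended proper $CAT(0)$ spaces: if $G$ acts geometrically on $CAT(0)$ spaces $X$ and $X'$, and $\partial X$ is path connected, must $\partial X'$ be path connected? That paper recalls that Croke and Kleiner gave a $CAT(0)$ group, in fact a right-angled Artin group, acting geometrically on two proper $CAT(0)$ spaces with non-homeomorphic boundaries. Neither of those boundaries is path connected, so their example does not decide the question. Let us test the guess "yes".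

If $G$ is hyperbolic, then $X$ and $X'$ are quasi-isometric to $G$, hence Gromov hyperbolic. Their visual boundaries are their Gromov boundaries, and these are homeomorphic to $\partial G$. The guess holds.

If $G=\mathbb Z^n$ with $n\ge2$, the flat torus theorem gives a $G$-invariant flat $\mathbb E^n\subset X$ on which $G$ acts cocompactly. By cocompactness $X$ lies in a bounded neighborhood of the flat, so $\partial X=\partial\mathbb E^n=S^{n-1}$. The guess holds.

For the next case, fix once and for all a closed oriented hyperbolic surface $\Sigma$, the group $S=\pi_1\Sigma$ acting on $\mathbb H^2$, and $v\in S$ representing a simple closed non-separating geodesic of length $\lambda$. Let $v^\pm\in\partial\mathbb H^2$ be the ends of the axis of $v$. Some closed curve meets the geodesic of $v$ exactly once, so algebraic intersection with it is a homomorphism $S\to\mathbb Z$ with $v\mapsto\pm1$. Rescaling it, we obtain for each $\beta\in(-\frac\pi2,\frac\pi2)$ a homomorphism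
$$\psi:S\to\mathbb R,\qquad \psi(v)=\lambda\tan\beta,$$
and we take $\psi=0$ if $\beta=0$. Let $\Gamma=S\times\langle w\rangle$ with $w$ of infinite order act on $\mathbb H^2\times\mathbb R$ by
$$s(x,t)=(sx,t+\psi(s)),\qquad w(x,t)=(x,t+1).$$
This action is geometric. If $sw^k$ moves some point of $K\times[-R,R]$ ($K$ compact) into the same set, then $s$ lies in a finite set and $|k+\psi(s)|\le 2R$; and a compact fundamental domain of $S$ times $[0,1]$ has translates covering everything. So one group has many actions, but the space is always $\mathbb H^2\times\mathbb R$ and the boundary is a $2$-sphere. The guess survives.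

The proof that one would try does not survive. It would transport paths from $\partial X$ to $\partial X'$ by extending the orbit map $\gamma x_0\mapsto\gamma x_0'$ continuously to the boundaries. Take $X=\mathbb H^2\times\mathbb R$ with the action for $\psi=0$, and $X'=\mathbb H^2\times\mathbb R$ with the action for some $\beta\ne0$. For $s\in S$, the points $sv^{n}x_0$ converge as $n\to\pm\infty$ to $(sv^{\pm},\frac\pi2)$ in $X$. In $X'$ the height of $sv^nx_0'$ is $n\lambda\tan\beta+O(1)$ and its horizontal distance from $x_0'$ is $|n|\lambda+O(1)$, so it converges to $(sv^+,\frac\pi2-\beta)$ as $n\to+\infty$ and to $(sv^-,\frac\pi2+\beta)$ as $n\to-\infty$. A continuous extension would therefore send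
$$(sv^+,\tfrac\pi2)\mapsto(sv^+,\tfrac\pi2-\beta),\qquad (sv^-,\tfrac\pi2)\mapsto(sv^-,\tfrac\pi2+\beta).$$
Each $S$-orbit is dense in $\partial\mathbb H^2$. Approaching a given $\xi$ by points $s_nv^+$ and then by points $s_n'v^-$, we would get two different images of $(\xi,\frac\pi2)$. So there is no continuous extension, although both boundaries are spheres. What breaks the proof is the tilt: the direction of $v$ is horizontal in $X$ and has slope $\beta$ in $X'$.

As a last test, glue two copies of $\mathbb H^2\times\mathbb R$ along a line, with any tilts. The boundary is two $2$-spheres with two common points (Lemma 3.2 below), hence path connected. The same holds for any finite tree of such pieces. If the guess fails for spaces built from such pieces, then it fails because of rays that pass through infinitely many of them. The example is built this way. Put $\Gamma_j=S\times\langle w_j\rangle$ for $j=1,2$, with $w_j$ of infinite order, $C=\langle v\rangle$, and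
$$G=\Gamma_1*_C\Gamma_2 .$$
For $\beta_1,\beta_2\in(-\frac\pi2,\frac\pi2)$, Section 2 constructs a proper one-ended $CAT(0)$ space $X_{\beta_1,\beta_2}$ with a geometric action of this same one-ended group $G$.

**Theorem 1.4.**
1. $\partial X_{0,0}$ is path connected.
2. If $0<|\beta_1|+|\beta_2|\ne\frac\pi2$, then $\partial X_{\beta_1,\beta_2}$ is not path connected.

Taking $X=X_{0,0}$ and $X'=X_{\beta,\beta}$ with $0<\beta<\pi/4$ answers the question: no. Nothing is claimed when $|\beta_1|+|\beta_2|=\frac\pi2$.

## 2. Tilted blocks glued along lines

We use the following textbook facts about a $CAT(0)$ space $X$.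

1. Geodesics are unique and local geodesics are geodesics. If $C$ is complete and convex and $c$ is a geodesic, then $t\mapsto d(c(t),C)$ is convex.
2. Let $X$ be proper and $C\subset X$ closed and convex. If $x\in C$ and $\xi\in\partial C$, the ray from $x$ to $\xi$ stays in $C$ (there is such a ray in $C$, and it is unique in $X$). Since limits of rays in $C$ from $x$ are in $C$, $\partial C$ is a closed subspace of $\partial X$, with its own cone topology.
3. Angles between geodesics issuing from a point satisfy the triangle inequality and are at most the comparison angles. So a geodesic triangle has angle sum $\le\pi$, and a geodesic quadrilateral has angle sum $\le2\pi$ (cut it along a diagonal).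
4. Gluing two complete $CAT(0)$ spaces along isometric complete convex subspaces gives a complete $CAT(0)$ space in which both embed isometrically (Bridson–Haefliger II.11.1).
5. A geodesic space is $CAT(0)$ if and only if it satisfies the (CN) inequality of Bruhat–Tits: $d(p,m)^2\le\frac12d(p,q)^2+\frac12d(p,q')^2-\frac14d(q,q')^2$ whenever $d(q,m)=d(q',m)=\frac12d(q,q')$. This is a condition on four points.

**Blocks.** Let $g_v\subset\mathbb H^2$ be the axis of $v$, parametrized by arc length in the direction of $v$. Its stabilizer in $S$ is $\langle v\rangle$. The translates of $g_v$ form a locally finite family; distinct ones are disjoint, have no common endpoint and, by cocompactness, are at distance $\ge D_0$ for some $D_0>0$.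

Let $\psi_j$ be as in Section 1 with $\psi_j(v)=\lambda\tan\beta_j$, and let $\Gamma_j$ act on $\mathbb H^2\times\mathbb R$ accordingly. Let $Y_j$ be $\mathbb H^2\times\mathbb R$ with all distances multiplied by $\cos\beta_j$; angles do not change. Let $\ell^{(j)}$ be the line over $g_v$ through $(g_v(0),0)$ with direction $(\cos\beta_j\,g_v',\sin\beta_j)$. The element $v$ moves points over $g_v$ by $(\lambda,\lambda\tan\beta_j)$, a vector of length $\lambda/\cos\beta_j$ with this direction. So $\ell^{(j)}$ is $v$-invariant, and $v$ translates it by exactly $\lambda$ in $Y_j$. This is why we rescaled.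

An element of $\Gamma_j$ preserving $\ell^{(j)}$ preserves $g_v$, so it is $v^aw_j^k$; it shifts $\ell^{(j)}$ vertically by $k$, so $k=0$. Thus the stabilizer of $\ell^{(j)}$ is $C$. The $\Gamma_j$-translates of $\ell^{(j)}$, called the lines of $Y_j$, lie over translates of $g_v$, and those over the same geodesic differ by integral vertical shifts. So the lines are pairwise disjoint and locally finite, and there is $\eta>0$ such that distinct lines of the same block, of either type, are at distance $\ge\eta$. Every line is oriented by $v$ (transported by $\Gamma_j$) and has direction $(\cos\beta_j\,\mu',\sin\beta_j)$ over its oriented base geodesic $\mu$.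

**The space.** Let $X=X_{\beta_1,\beta_2}$ be $(G\times_{\Gamma_1}Y_1)\sqcup(G\times_{\Gamma_2}Y_2)$ with
$$[g,\ell^{(1)}(s)]\sim[g,\ell^{(2)}(s)],$$
where $s$ is arc length and $\ell^{(j)}(0)=(g_v(0),0)$. This is consistent, because $v$ translates both lines by $\lambda$. Recall that the Bass–Serre tree of $G$ has the cosets $g\Gamma_1,g\Gamma_2$ as vertices and the cosets $gC$ as edges, $gC$ joining $g\Gamma_1$ to $g\Gamma_2$. So $X$ is a union of blocks (copies of $Y_1$ and $Y_2$), one for each vertex, glued isometrically along lines, one for each edge. Since the stabilizer of $\ell^{(j)}$ in $\Gamma_j$ is $C$ and distinct lines of a block are disjoint, each line lies in exactly two blocks, one of each type, and there are no other identifications. Give $X$ the induced length metric. For a subtree $T$ let $X_T$ be the union of its blocks.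

**Step 1: $X$ is $CAT(0)$, and every $X_T$ is convex.** This step makes $CAT(0)$ geometry available. For finite $T$, build $X_T$ by adding one block at a time along one line. By fact 4, $X_T$ is complete and $CAT(0)$, and it embeds isometrically in $X_{T'}$ for finite $T'\supset T$. A chain of paths joining two points involves finitely many blocks, so $d_X=d_{X_T}$ on $X_T$, and $X$ is geodesic. Any four points lie in some $X_T$ with $T$ finite, so (CN) holds in $X$, and $X$ is $CAT(0)$ by fact 5. By uniqueness of geodesics $X_T$ is convex for finite $T$, and then for every $T$, since two points of $X_T$ lie in a finite part of it. In particular blocks and lines are convex.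

**Step 2: $X$ is proper.** This step gives the compactness of $\partial X$. If $\ell$ is a line, removing its open edge cuts the tree into two half-trees. A path between points of the two corresponding unions of blocks meets $\ell$. So if $x\notin\ell$, all points of the other union are at distance $\ge d(x,\ell)>0$ from $x$. Hence $X\setminus\ell$ is the disjoint union of two open sets, one for each half-tree. Consequently a geodesic from $x\in Y$ to a point of a block at tree distance $n$ from $Y$ meets the $n$ lines in between in order. Consecutive ones lie in a common block, so its length is $\ge(n-1)\eta$. So a closed ball $B$ about $x$ meets only blocks at tree distance $\le N$ for some $N$.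

By induction on $n$, $B$ meets only finitely many blocks at distance $n$. If $B$ meets such a block, attached along $\ell$ to a block $Y''$ at distance $n-1$, the geodesic from $x$ meets $\ell$, so $\ell$ and $Y''$ meet $B$. There are finitely many such $Y''$, and in each of them only finitely many lines meet the bounded set $B\cap Y''$. So $B$ is a finite union of closed bounded subsets of blocks, which are compact.

**Step 3: $G$ acts geometrically.** Cocompactness is clear. Suppose that infinitely many distinct $g_n$ satisfy $y_n\in B$ and $g_ny_n\in B$ for a ball $B$. Since $B$ meets finitely many blocks, after passing to a subsequence $y_n\in Y$ and $g_nY=Y'$ for fixed blocks $Y,Y'$. Then the distinct elements $g_1^{-1}g_n\in\mathrm{Stab}(Y)$ move points of $B\cap Y$ into the bounded set $g_1^{-1}B\cap Y$. This contradicts properness of the action of $\mathrm{Stab}(Y)$, a conjugate of some $\Gamma_j$, on $Y$.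

**Step 4: $X$ is one-ended.** This is part of the question. Since $X$ is quasi-isometric to $G$, it suffices that $G$ is one-ended. If not, by Stallings' theorem $G$ acts without inversions on a tree with finite edge stabilizers and no global fixed point. The groups $\Gamma_1,\Gamma_2$ are finitely generated and one-ended (they act geometrically on $\mathbb H^2\times\mathbb R$), so they fix vertices $u_1,u_2$. If $u_1\ne u_2$, the infinite group $C$ fixes an edge, a contradiction. If $u_1=u_2$, then $G$ fixes a vertex, a contradiction.

## 3. Sides, Snell's law and chains of lines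

Everything in this section holds for all $X=X_{\beta_1,\beta_2}$.

**Lemma 3.1.** If $p\in\ell$ and $\ell$ lies in the blocks $Y,Y'$, then the open $\eta$-ball about $p$ lies in $Y\cup Y'$. A point of a block $Y$ that lies on no line has a neighborhood contained in $Y$.

*Proof.* A geodesic from $p$ to a point outside $Y\cup Y'$ meets another line of $Y$ or $Y'$, and such a line has distance $\ge\eta$ from $\ell$. In the second statement, the point has positive distance from all lines of $Y$, by local finiteness, and a path leaving $Y$ meets a line of $Y$. $\square$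

A line $\ell$ divides $X$ into two sides $X^\pm_\ell$, the unions of the blocks in the two half-trees. By Section 2 they are closed and convex, with union $X$ and intersection $\ell$.

**Lemma 3.2.** The sets $\partial X^\pm_\ell$ are closed, they cover $\partial X$, and $\partial X_\ell^+\cap\partial X_\ell^-=\partial\ell$.

*Proof.* They are closed by fact 2. The preimages of $X_\ell^\pm$ under a ray are closed intervals covering $[0,\infty)$, so one is unbounded, and they cover. If asymptotic rays $r,r'$ lie in the two sides, the segments $[r(t),r'(t)]$ have bounded length and meet $\ell$. So $r$ stays in a bounded neighborhood of $\ell$, and $[r]\in\partial\ell$. $\square$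

The same argument, applied to a line between two adjacent blocks, shows that their boundary spheres meet exactly in the two ends of the common line.

**Lemma 3.3.** A geodesic not contained in a line $\ell$ meets $\ell$ in at most one point.

*Proof.* The intersection is a closed interval. If it is nontrivial, let $q$ be an endpoint of it at which the geodesic leaves $\ell$. By Lemma 3.1, just after $q$ the geodesic is in one of $Y\setminus\ell$, $Y'\setminus\ell$, and just before $q$ it is in $\ell$. So near $q$ it is a geodesic of one block, a Riemannian manifold in which $\ell$ is a geodesic, and it could not leave $\ell$. $\square$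

**Definition 3.4.** Let $x\in X_\ell^-\setminus\ell$. A ray $r$ from $x$ crosses $\ell$ if $[r]\in\partial X_\ell^+\setminus\partial\ell$.

In that case $r^{-1}(X_\ell^-)=[0,T]$ with $T<\infty$, since otherwise $[r]\in\partial X_\ell^-\cap\partial X_\ell^+=\partial\ell$. So $r(T)\in\ell$. By Lemma 3.3 this is the only point of $r$ on $\ell$; before it $r$ is in $X_\ell^-\setminus\ell$, after it in $X_\ell^+\setminus\ell$.

**Lemma 3.5 (Snell's law).** Let $Y\subset X_\ell^-$, $Y'\subset X_\ell^+$ be the blocks containing $\ell$, and $a\in Y\setminus\ell$, $b\in Y'\setminus\ell$, $p\in\ell$. Let $e^+$ be the forward direction of $\ell$ at $p$. Then $[a,p]\cup[p,b]$ is a geodesic if and only if $\angle_p(a,e^+)+\angle_p(b,e^+)=\pi$, that is, if and only if the travel direction makes the same angle with $e^+$ before and after $p$.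

*Proof.* Put $f(s)=d(a,\ell(s))+d(\ell(s),b)$. Every path from $a$ to $b$ meets $\ell$, so $d(a,b)=\min f$. Blocks are Hadamard manifolds, so $f$ is convex and differentiable, and at $p=\ell(s)$ first variation gives
$$f'(s)=-\cos\angle_p(a,e^+)-\cos\angle_p(b,e^+).$$
The path is geodesic if and only if $f$ is minimal at $s$, i.e. $f'(s)=0$, i.e. the two angles add up to $\pi$. The incoming travel direction makes angle $\pi-\angle_p(a,e^+)$ with $e^+$. $\square$

By Lemma 3.1 this applies to a ray crossing $\ell$ at $p$, with $a,b$ on the ray near $p$; the common angle lies in $(0,\pi)$. Conversely, a concatenation of block geodesics whose angles agree at each change of block is a local geodesic, hence a geodesic.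

**Example 3.6.** In $X_{0,0}$ all lines are horizontal. A vertical geodesic hitting a line hits it at angle $\frac\pi2$ and may continue into the next block in any direction orthogonal to the line, for instance vertically. In $X_{\beta_1,\beta_2}$ an upward geodesic of a type-$1$ block makes angle $\frac\pi2-\beta_1$ with the lines it hits, while the vertical directions of a type-$2$ block make angles $\frac\pi2\mp\beta_2$ with the same lines. So verticals need not continue as verticals.

**Definition 3.7.** A chain is the sequence of blocks $Y_0,Y_1,\dots$ along a ray of the tree, with the lines $\ell_i=Y_{i-1}\cap Y_i$ ($i\ge1$). Write $X_i^-\supset Y_0$ and $X_i^+\supset Y_i$ for the sides of $\ell_i$, and $J=\bigcap_i\partial X_i^+$.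

Here $\partial X_{i+1}^+\subset\partial X_i^+$ and $\partial X_i^-\subset\partial X_{i+1}^-$, so $J$ is a nested intersection of nonempty compact sets; it is nonempty and compact. It contains the end of every ray that crosses all $\ell_i$, and it may have more than one point. Fix $x_0\in Y_0$ off all lines and identify points of $\partial X$ with rays from $x_0$. If $r$ crosses $\ell_i$, write $r_i$ for the point $r\cap\ell_i$.

**Lemma 3.8.** (a) If $r$ crosses $\ell_{i+1}$, it crosses $\ell_i$; then $r_{i+1}$ comes after $r_i$, $[r_i,r_{i+1}]\subset Y_i$ and $d(r_i,r_{i+1})\ge\eta$. In particular the crossing times of a ray crossing all $\ell_i$ tend to $\infty$.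

(b) A ray from $x_0$ that does not end in the boundary of a block crosses exactly the lines of one infinite chain starting at $Y_0$.

(c) If $r$ crosses $\ell_k$ and $\rho\to r$ in $\partial X$, then $\rho$ eventually crosses $\ell_k$, $\rho_k\to r_k$, and the angle of $\rho$ with the oriented line $\ell_k$ at $\rho_k$ tends to that of $r$ at $r_k$.

*Proof.* (a) We have $[r]\in\partial X_{i+1}^+\subset\partial X_i^+$. If $r$ does not cross $\ell_i$, then $[r]\in\partial\ell_i$, so $r\subset X_i^-$ by fact 2, while $r$ meets $\ell_{i+1}\subset X_i^+\setminus\ell_i$, a contradiction. Since $r$ is in $X_i^-$ until $r_i$, the point $r_{i+1}$ comes later. The rest follows from convexity of $Y_i$ and the definition of $\eta$.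

(b) For every line $\ell$ we have $[r]\notin\partial\ell$, so by Lemma 3.2 and fact 2, $r$ either crosses $\ell$ or stays in the side of $\ell$ containing $x_0$. By (a), with a crossed line all lines between it and $Y_0$ are crossed. Suppose $\ell,\ell'$ are crossed and neither separates the other from $Y_0$. Then the far side of $\ell$ lies in the near side of $\ell'$, so $[r]\in\partial X_{\ell'}^+\cap\partial X_{\ell'}^-=\partial\ell'$, a contradiction. So the crossed lines form a path in the tree starting at $Y_0$. Suppose it is finite with last block $Y$. If after the last crossing some $r(t)\notin Y$, then $r(t)$ lies strictly beyond another line $\ell'$ of $Y$ that is not crossed; but then $r$ stays in the near side of $\ell'$, a contradiction. So $r$ is eventually in $Y$ and $[r]\in\partial Y$, a contradiction.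

(c) The set $\partial X_k^+\setminus\partial\ell_k=\partial X\setminus\partial X_k^-$ is open, so $\rho$ eventually crosses $\ell_k$. Let $r_k=r(T)$ and let $0<\epsilon<\eta$ be small. The points $r(T\pm\epsilon)$ lie in the open sets $X_k^\pm\setminus\ell_k$, hence so do $\rho(T\pm\epsilon)$ for $\rho$ near $r$. So $\rho$ crosses $\ell_k$ at a time in $(T-\epsilon,T+\epsilon)$, and $\rho_k\to r_k$. Now fix a small $\epsilon$. The point $r(T-\epsilon)\in Y_{k-1}$ is at distance $<\eta$ from $\ell_k$ and not on it, so it is on no line, and by Lemma 3.1 a neighborhood of it lies in $Y_{k-1}$. So for $\rho$ near $r$ the angle of $\rho$ at $\rho_k$ is determined in the Riemannian manifold $Y_{k-1}$ by the distinct points $\rho(T-\epsilon)$ and $\rho_k$, and it depends continuously on them. $\square$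

## 4. With a tilt: ends of lines that zigzag

A path in $\partial X$ from $\partial Y_0$ to $J$ must pass from one side of each $\ell_i$ to the other, and by Lemma 3.2 the only gate is the two-point set $\partial\ell_i$. So it suffices to find a chain whose gates alternate between two places.

**Lemma 4.1.** Suppose a chain and disjoint closed sets $N_0,N_1\subset\partial X$ are such that, for all $i\ge3$, $\partial\ell_i\subset N_0$ if $i$ is even and $\partial\ell_i\subset N_1$ if $i$ is odd. Then there is no path from a point $\zeta_0\in\partial Y_0$ to a point $\zeta\in J$.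

*Proof.* Let $c:[0,1]\to\partial X$ be such a path. As $\zeta_0\in\partial X_i^-$, we may put $t_i=\max\{t:c(t)\in\partial X_i^-\}$. If $t_i<1$, then $c(t)\in\partial X_i^+$ for $t>t_i$, so $c(t_i)\in\partial X_i^+$ because this set is closed; if $t_i=1$, then $c(t_i)=\zeta\in\partial X_i^+$. So $c(t_i)\in\partial X_i^-\cap\partial X_i^+=\partial\ell_i$. Since $\partial X_i^-\subset\partial X_{i+1}^-$, $t_i$ is nondecreasing, so $c(t_i)$ converges. The limit lies in $N_0\cap N_1=\emptyset$, a contradiction. $\square$

To produce such a chain we twist a given one by large powers of central elements, which translate a block vertically. For the rest of this section let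
$$a=|\beta_1|,\quad b=|\beta_2|,\quad \Delta=a+b\in(0,\pi),\quad \Delta\ne\tfrac\pi2 .$$

**Conventions.** In type-$j$ blocks the forward direction of every line makes angles $\frac\pi2\mp\beta_j$ with the up and down directions. In type-$1$ blocks choose the pole that makes angle $\frac\pi2-a$ with forward directions of lines; in type-$2$ blocks choose the pole that makes angle $\frac\pi2+b$. From now on, in $(\xi,\varphi)$ the polar angle $\varphi$ is measured from the chosen pole. Choose a base chain of blocks $Y_0^0,Y_1^0,\dots$, with $Y_i^0$ of type $1$ for $i$ even and type $2$ for $i$ odd, and lines $m_i=Y_{i-1}^0\cap Y_i^0$, such that for $i\ge1$ the lines $m_i,m_{i+1}$ lie over different geodesics in $Y_i^0$. Let $U_i$ be the chosen pole of $Y_i^0$, and let $\theta_i\in(0,\pi)$ be its angle with forward directions: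
$$\theta_i=\tfrac\pi2-a\ (i\text{ even}),\qquad \theta_i=\tfrac\pi2+b\ (i\text{ odd}).$$
Let $\tau_i$ be the generator of the center of $\mathrm{Stab}(Y_i^0)$ that translates $Y_i^0$ vertically towards $U_i$; it fixes $\partial Y_i^0$ pointwise. In each block containing it, $m_i$ has a base geodesic, denoted $\mu_i$; in $Y_i^0$ ($i\ge1$) the geodesics $\mu_i,\mu_{i+1}$ have disjoint endpoint sets.

**A pole, by hand.** Where does $\tau_i^nU_{i+1}$ go as $n\to\infty$? Let $x_n=\tau_i^{-n}x$ be far below $x\in Y_i^0$. The ray from $x_n$ to $U_{i+1}$ crosses $m_{i+1}$ and then runs vertically in $Y_{i+1}^0$, so its angle with $m_{i+1}$ is $\theta_{i+1}$. If it came to $m_{i+1}$ almost vertically in $Y_i^0$, the angle would be almost $\theta_i$. Without tilt both angles are $\frac\pi2$. With tilt they differ by $\Delta$, so the incoming segment must lean by a definite angle, and $\tau_i^nU_{i+1}$ cannot converge to $U_i$. Taking the pole with angle $\frac\pi2-a$ in one type and $\frac\pi2+b$ in the other makes this difference $a+b$; with $\frac\pi2-a$ and $\frac\pi2-b$ it would be $|a-b|$, which may vanish.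

**Lemma 4.2.** Let $z=(\xi,\varphi)\in\partial Y_{i+1}^0$ with $\xi\notin\partial\mu_{i+1}$ or $\varphi\in\{0,\pi\}$. Put
$$\alpha_-=|\theta_{i+1}-\varphi|,\qquad \alpha_+=\pi-|\pi-\theta_{i+1}-\varphi|,$$
so that $\alpha_-\le\alpha_+$. As $n\to\infty$, $\tau_i^nz$ converges to the following point of $\partial Y_i^0$:

* $U_i$, if $\alpha_-\le\theta_i\le\alpha_+$;
* the point over the backward end of $\mu_{i+1}$ with polar angle $\alpha_--\theta_i$, if $\alpha_->\theta_i$;
* the point over the forward end of $\mu_{i+1}$ with polar angle $\theta_i-\alpha_+$, if $\alpha_+<\theta_i$.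

*Proof.* Write $m=m_{i+1}$, $\mu=\mu_{i+1}$, $\theta=\theta_i$. Parametrize $m$ by arc length $s$ in the unscaled metric of $Y_i^0$, and measure displacements in $Y_i^0$ in the unscaled metric.

**Step 1: the angle on the far side.** We compute which crossing angle a given crossing point forces. Let $\alpha(s)$ be the angle at $m(s)$, in $Y_{i+1}^0$, between the forward direction of $m$ and the ray to $z$. The forward direction is $\sin\theta_{i+1}\,\mu'+\cos\theta_{i+1}\,U_{i+1}$, and the direction to $z$ is $\sin\varphi\,h_s+\cos\varphi\,U_{i+1}$ with $h_s$ horizontal, pointing to $\xi$. So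
$$\cos\alpha(s)=\sin\theta_{i+1}\sin\varphi\cos\angle(h_s,\mu')+\cos\theta_{i+1}\cos\varphi. \tag{1}$$
If $\varphi\notin\{0,\pi\}$, then $\xi\notin\partial\mu$, and $\angle(h_s,\mu')$ increases from $0$ at $s=-\infty$ to $\pi$ at $s=+\infty$. So $\alpha$ is continuous and nondecreasing, and by (1) $\cos\alpha$ tends to $\cos(\theta_{i+1}-\varphi)$ at $-\infty$ and to $\cos(\theta_{i+1}+\varphi)$ at $+\infty$; that is, $\alpha$ has limits $\alpha_-$ and $\alpha_+$. If $\varphi\in\{0,\pi\}$, then $\alpha$ is constant and equal to $\alpha_-=\alpha_+$.

**Step 2: the segment on the near side.** We compute the shape of the segment from a low point to the crossing point. Take $x\in Y_i^0$ with base point $\bar x\notin\mu$, at height $0$ (heights are measured along $U_i$). Let $x_n=\tau_i^{-n}x$, at height $-cn$ with $c>0$. The points of $\partial m$ lie over $\partial\mu$ and are not poles, so $z\notin\partial m$. Hence the ray from $x_n$ to $z$ crosses $m$ at a point $p_n=m(s_n)$, and from $p_n$ on it is the ray of $Y_{i+1}^0$ to $z$. By Snell's law its incoming direction makes angle $\alpha(s_n)$ with the forward direction of $m$.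 In $Y_i^0$ the forward direction of $m$ is $\sin\theta\,\mu'+\cos\theta\,U_i$, so the base point of $m(s)$ moves along $\mu$ at speed $\sin\theta$ and its height changes at rate $\cos\theta$. The segment $[x_n,p_n]\subset Y_i^0$ thus has (horizontal, vertical) displacement
$$cn(0,1)+|s_n|(\sin\theta,\pm\cos\theta)+O(1),\qquad \pm=\mathrm{sgn}(s_n). \tag{2}$$
As $(0,1)$ and $(\sin\theta,\pm\cos\theta)$ are linearly independent, the length of the segment is at least $\mathrm{const}\cdot(n+|s_n|)-O(1)\to\infty$. Let $\varphi_n$ be its polar angle from $U_i$ and $u_n$ its horizontal unit direction at $p_n$. Then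
$$\cos\alpha(s_n)=\sin\varphi_n\sin\theta\,\langle u_n,\mu'\rangle+\cos\varphi_n\cos\theta. \tag{3}$$

**Step 3: compare.** We find the possible limits of $\varphi_n$. Pass to a subsequence with $s_n\to s_*\in[-\infty,\infty]$.

(i) If $s_*$ is finite, then $\varphi_n\to0$ by (2) and $\alpha(s_*)=\theta$ by (3), so $\alpha_-\le\theta\le\alpha_+$.

(ii) If $s_*=+\infty$, then $\langle u_n,\mu'\rangle\to1$, so $\cos(\varphi_n-\theta)\to\cos\alpha_+$, i.e. $|\varphi_n-\theta|\to\alpha_+$. By (2) the displacement lies, up to $O(1)$, in the cone spanned by $(0,1)$ and $(\sin\theta,\cos\theta)$, so $\limsup\varphi_n\le\theta$. Hence $\varphi_n\to\theta-\alpha_+$, and in particular $\alpha_+\le\theta$.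

(iii) If $s_*=-\infty$, then $\langle u_n,\mu'\rangle\to-1$, so $\cos(\varphi_n+\theta)\to\cos\alpha_-$. The cone is now spanned by $(0,1)$ and $(\sin\theta,-\cos\theta)$, so $\limsup\varphi_n\le\pi-\theta$. Hence $\varphi_n+\theta\to\alpha_-$, so $\varphi_n\to\alpha_--\theta$ and $\alpha_-\ge\theta$.

**Step 4: read off the limit.** The ray from $x$ to $\tau_i^nz$ is $\tau_i^n$ of the ray from $x_n$ to $z$. It starts with a segment in $Y_i^0$ whose length tends to $\infty$, with polar angle $\varphi_n$ and horizontal direction from $\bar x$ towards the base point of $p_n$. If $\alpha_->\theta$, only (iii) can occur, and the base points of $p_n$ tend to the backward end of $\mu$. If $\alpha_+<\theta$, only (ii) can occur, and they tend to the forward end. If $\alpha_-\le\theta\le\alpha_+$, then $\varphi_n\to0$ in every case that occurs: in (ii) we then have $\alpha_+=\theta$, and in (iii) $\alpha_-=\theta$. So the limit along the subsequence is as stated. This holds for a subsequence of every subsequence, and the lemma follows. $\square$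

**The flip.** For $0\le\varphi\le\Delta$ let $P_i(\varphi)\in\partial Y_i^0$ be the point of polar angle $\varphi$ over the backward end of $\mu_{i+1}$ if $i$ is even, and over the forward end if $i$ is odd. As $\Delta<\pi$, $P_i$ is injective; and $P_i(0)=U_i$.

**Lemma 4.3.** If $z\in\partial Y_{i+1}^0$ is as in Lemma 4.2 with $\varphi\le\Delta$, then $\tau_i^nz\to P_i(\Delta-\varphi)$.

*Proof.* For $i$ even, $\theta_i=\frac\pi2-a$ and $\theta_{i+1}=\frac\pi2+b$. As $\frac\pi2+b-\varphi\ge\frac\pi2-a>0$, we get $\alpha_-=\frac\pi2+b-\varphi\ge\theta_i$ and $\alpha_--\theta_i=\Delta-\varphi$. If this is positive, the limit is over the backward end; if it is $0$, the limit is $U_i=P_i(0)$. For $i$ odd, $\theta_i=\frac\pi2+b$ and $\theta_{i+1}=\frac\pi2-a$. As $\frac\pi2+a-\varphi\ge\frac\pi2-b>0$, we get $\alpha_+=\frac\pi2-a+\varphi\le\theta_i$ and $\theta_i-\alpha_+=\Delta-\varphi$, now over the forward end (or the pole $U_i$). $\square$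

So each twist replaces a small polar angle $\varphi$ by $\Delta-\varphi$, and after several twists the parity of their number is visible. It remains to see where the ends of lines start.

**Lemma 4.4.** For $e\in\partial m_{i+2}\subset\partial Y_{i+1}^0$ the limit $y_i(e)=\lim_n\tau_i^ne\in\partial Y_i^0$ exists. It is a pole or lies over an end of $\mu_{i+1}$, and its polar angle $\omega(e)$ lies in $O_i$, where, with $t^+=\max(0,t)$,
$$O_i=\{(2b-a-\tfrac\pi2)^+,(2b+a-\tfrac\pi2)^+\}\ (i\text{ even}),\qquad O_i=\{(2a-b-\tfrac\pi2)^+,(2a+b-\tfrac\pi2)^+\}\ (i\text{ odd}).$$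
All elements of $O_i$ lie in $[0,\Delta)$. If $\omega\in O_0$ and $\omega'\in O_1$, then $\omega+\omega'\ne\Delta$.

*Proof.* The forward and backward ends of $m_{i+2}$ have polar angles $\theta_{i+1}$ and $\pi-\theta_{i+1}$ in $Y_{i+1}^0$, and base ends in $\partial\mu_{i+2}$, which is disjoint from $\partial\mu_{i+1}$. So Lemma 4.2 applies.

For $i$ even, $\theta_i=\frac\pi2-a$. The polar angle $\frac\pi2+b$ gives $\alpha_-=0$, $\alpha_+=\pi-2b$, so the limit has polar angle $(\theta_i-\alpha_+)^+=(2b-a-\frac\pi2)^+$. The polar angle $\frac\pi2-b$ gives $\alpha_-=2b$, $\alpha_+=\pi$, so the limit has polar angle $(\alpha_--\theta_i)^+=(2b+a-\frac\pi2)^+$. For $i$ odd, $\theta_i=\frac\pi2+b$. The polar angle $\frac\pi2-a$ gives $\alpha_-=0$, $\alpha_+=\pi-2a$, hence $(2a+b-\frac\pi2)^+$. The polar angle $\frac\pi2+a$ gives $\alpha_-=2a$, $\alpha_+=\pi$, hence $(2a-b-\frac\pi2)^+$. Since $a,b<\frac\pi2$ and $\Delta>0$, all these numbers are $<\Delta$.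

Suppose $\omega+\omega'=\Delta$. Both are $<\Delta$, so both are positive. The possible sums are then $3\Delta-\pi$, $a+3b-\pi$, $3a+b-\pi$ and $\Delta-\pi$. They equal $\Delta=a+b$ only if $\Delta=\frac\pi2$, only if $b=\frac\pi2$, only if $a=\frac\pi2$, and never, respectively. All are excluded. $\square$

Hence the finite sets
$$E_0=\{P_0(\omega):\omega\in O_0\},\qquad E_1=\{P_0(\Delta-\omega):\omega\in O_1\}$$
are disjoint, by injectivity of $P_0$. For example, if $a=b=\beta\le\frac\pi6$, then $O_0=O_1=\{0\}$, $E_0=\{U_0\}$ and $E_1=\{P_0(2\beta)\}$. On the other hand, if $a,b>0$ and $\Delta=\frac\pi2$, then $b\in O_0$, $a\in O_1$ and $a+b=\Delta$, so $P_0(b)\in E_0\cap E_1$; there the argument stops, and nothing is claimed.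

**Proof of Theorem 1.4, part 2.**

**Step 1: choose the twists.** We make every limit above hold up to a summable error. Let $d_\partial$ be a metric on $\partial X$, let $\varepsilon_0=\frac1{20}d_\partial(E_0,E_1)>0$, $\varepsilon_k=2^{-k}\varepsilon_0$, and $F=\{\omega,\Delta-\omega:\omega\in O_0\cup O_1\}\subset[0,\Delta]$. Put $g_0=1$ and inductively $g_{i+1}=g_i\tau_i^{n_i}$, with $n_i$ so large that

1. $d_\partial(g_{i+1}P_{i+1}(\varphi),\,g_iP_i(\Delta-\varphi))<\varepsilon_i$ for $\varphi\in F$;
2. $d_\partial(g_{i+1}e,\,g_iy_i(e))<\varepsilon_i$ for $e\in\partial m_{i+2}$;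
3. $d_\partial(g_{i+1}y_{i+1}(e),\,g_iP_i(\Delta-\omega(e)))<\varepsilon_i$ for $e\in\partial m_{i+3}$.

This is possible. Indeed $g_i$ is a homeomorphism of $\partial X$, and (2) follows from Lemma 4.4. The points $P_{i+1}(\varphi)$ and $y_{i+1}(e)$ have polar angles $\le\Delta$ and are poles or lie over ends of $\mu_{i+2}$; as $\partial\mu_{i+2}\cap\partial\mu_{i+1}=\emptyset$ in $Y_{i+1}^0$, Lemma 4.3 applies to them and gives (1) and (3).

**Step 2: the twisted chain.** We check that the twisted blocks form a chain. Let $Y_i=g_iY_i^0=g_{i+1}Y_i^0$ and $\ell_{i+1}=g_{i+1}m_{i+1}=Y_i\cap Y_{i+1}$. For $i\ge1$ the lines $\ell_i=g_im_i$ and $\ell_{i+1}=g_i\tau_i^{n_i}m_{i+1}$ lie over different geodesics in $Y_i$, because $\tau_i$ is vertical. So there is no backtracking in the tree, and this is a chain. Since $\tau_{i+1}$ fixes $\partial Y_{i+1}^0\supset\partial m_{i+2}$ pointwise,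
$$\partial\ell_{i+2}=g_{i+2}\,\partial m_{i+2}=g_{i+1}\,\partial m_{i+2}. \tag{4}$$

**Step 3: the gates alternate.** We locate $\partial\ell_{i+2}$. Let $i\ge1$ and $e\in\partial m_{i+2}$. By (2) of Step 1, $g_{i+1}e$ is within $\varepsilon_i$ of $g_iy_i(e)$. By (3) with index $i-1$, the latter is within $\varepsilon_{i-1}$ of $g_{i-1}P_{i-1}(\Delta-\omega(e))$, where $\omega(e)\in O_i$. By (1) with indices $i-2,\dots,0$, this is within $\varepsilon_{i-2}+\dots+\varepsilon_0$ of the point of the form $P_0(\cdot)$ obtained by $i-1$ further replacements $\varphi\mapsto\Delta-\varphi$. That point is $P_0(\omega(e))$ if $i$ is even and $P_0(\Delta-\omega(e))$ if $i$ is odd. Since $O_i$ depends only on the parity of $i$, it lies in $E_0$ if $i$ is even and in $E_1$ if $i$ is odd. The total error is at most $\sum_k\varepsilon_k=2\varepsilon_0$. By (4), for $i\ge3$ the set $\partial\ell_i$ lies in the closed $2\varepsilon_0$-neighborhood of $E_0$ if $i$ is even, and of $E_1$ if $i$ is odd.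

**Step 4: conclude.** As $E_0,E_1$ are $20\varepsilon_0$ apart, these two neighborhoods are disjoint. By Lemma 4.1 no path joins $\partial Y_0$ to the nonempty set $J$, so $\partial X_{\beta_1,\beta_2}$ is not path connected. $\blacksquare$

## 5. Without tilt: joining every point to the block boundaries

Now $X=X_{0,0}$. Blocks are unscaled $\mathbb H^2\times\mathbb R$, and all lines are horizontal: $\ell=g\times\{t\}$ with $g$ a translate of $g_v$. Lines over the same $g$ in one block have heights differing by nonzero integers.

Let $\mathcal R$ be the union of all block boundaries. Each is a $2$-sphere, and adjacent ones share two points, so $\mathcal R$ is path connected. Let $\zeta\in\partial X\setminus\mathcal R$. By Lemma 3.8(b) its ray from $x_0$ crosses all lines of an infinite chain; we use the notation of Definition 3.7 for it, so $\zeta\in J$. We must join $\zeta$ to $\mathcal R$ by a path.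

In $Y_i$ ($i\ge1$) write $\ell_i=g_i\times\{\cdot\}$ and $\ell_{i+1}=g_i'\times\{\cdot\}$, and let $d_i\ge0$ be the height difference. Step $i$ of the chain is called parallel if $g_i=g_i'$; then $d_i\ge1$. Otherwise $g_i,g_i'$ have distance $D\ge D_0$ and disjoint endpoint sets. We identify $\ell_i$ with $g_i$ and with $g_{i-1}'$.

### 5.1 A half-plane, a continuum, and the first attempt

**Lemma 5.1.** If all steps $i\ge k$ are parallel, then $\zeta$ can be joined to $\mathcal R$ by a path.

*Proof.* For $i\ge k$ the flat strip between $\ell_i$ and $\ell_{i+1}$ in $Y_i$ is convex and isometric to $\mathbb R\times[0,d_i]$ with $d_i\ge1$. Glued along the lines, the strips form a Euclidean half-plane with a natural map to $X$. A straight segment of the half-plane lies in one strip or is mapped to a concatenation of block geodesics with equal angles before and after each crossing, so by Snell's law it is mapped to a geodesic. Thus the map is an isometric embedding with closed convex image $Q$. The segments $[r_i,r_{i+1}]$, $i\ge k$, of the ray $r$ of $\zeta$ lie in the strips. So $\zeta\in\partial Q$, which is an arc containing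 $\partial\ell_k\subset\mathcal R$. $\square$

From now on infinitely many steps are nonparallel.

**Lemma 5.2.** Every point of $J$ crosses every $\ell_i$, and $J$ is a continuum (compact and connected).

*Proof.* Suppose $\chi\in J$ does not cross $\ell_k$; then $\chi\in\partial\ell_k$. By Lemma 3.8(a) it crosses no $\ell_i$ with $i\ge k$, so $\chi\in\partial\ell_i$ for all $i\ge k$. Then for $i\ge k$ the horizontal lines $\ell_i,\ell_{i+1}$ of $Y_i$ have a common end, so $g_i,g_i'$ share an endpoint and $g_i=g_i'$. All steps $i\ge k$ are parallel, a contradiction.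

For connectedness, let $\mathcal R_i\subset\partial X_i^+$ be the union of the boundaries of the blocks in $X_i^+$; it is path connected. We show that $\partial X_i^+$ is its closure. A point of $\partial X_i^+\cap\mathcal R$ lies in $\mathcal R_i$, or in the boundary of a block in $X_i^-$ and hence in $\partial\ell_i\subset\mathcal R_i$. Let $r$ be a ray from $x_0$ ending in $\partial X_i^+\setminus\mathcal R$. It crosses $\ell_i$, so $\ell_i$ belongs to its chain $\ell_1',\ell_2',\dots$. For large $j$ follow $r$ to its crossing point with $\ell_j'$, then continue along the complete geodesic ray of the next block that contains the next segment of $r$. This is a local geodesic, hence a geodesic ray; it ends in $\mathcal R_i$ and agrees with $r$ up to $\ell_{j+1}'$. As $j\to\infty$ these rays converge to $r$. So $\partial X_i^+$ is the closure of a connected set, a continuum, and $J$ is a nested intersection of continua, hence a continuum. $\square$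

The first attempt to reach $\zeta$ is to choose points $e_i\in\partial\ell_i$, paths $c_i\subset\partial Y_i$ from $e_i$ to $e_{i+1}$, and to concatenate them. If $J=\{\zeta\}$, this works: $c_i\subset\partial X_i^+$, and nested compact sets with intersection $\{\zeta\}$ are eventually in any neighborhood of $\zeta$, so the concatenation converges to $\zeta$. If $J$ has more points, we know only that the $c_i$ accumulate on $J$; the path may oscillate along $J$, as in Section 4, and even if it converges its limit need not be $\zeta$. So from now on $|J|\ge2$, and two things must be proved: $J$ is an arc, and the $c_i$ can be chosen to converge to one point of it. Both come from a linear order on $J$. In the half-plane of Lemma 5.1 the order is visible: of two rays from one point, the one making the smaller angle with the lines is ahead on every later line. We now show that this persists far out when steps are nonparallel.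

### 5.2 Comparing two rays

For a ray $r$ crossing $\ell_i$ and an orientation of $\ell_i$, let $A_i(r)\in(0,\pi)$ be the angle of the travel direction of $r$ with the positive direction at $r_i$; by Snell's law it is the same before and after the crossing. For rays $\rho\ne r$ from $x_0$ crossing $\ell_i$ with $\rho_i\ne r_i$ put
$$\delta_i(\rho,r)=\angle_{\rho_i}(\rho^{\rm out},r_i)+\angle_{r_i}(r^{\rm out},\rho_i)-\pi ,$$
where "out" denotes the direction after the crossing. This is symmetric in $\rho,r$. If $\ell_i$ is oriented so that $r_i$ is ahead of $\rho_i$, then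
$$\delta_i(\rho,r)=A_i(\rho)-A_i(r). \tag{5}$$

**Lemma 5.3.** $\delta_i(\rho,r)>0$. If both rays cross $\ell_{i+1}$, then $\rho_{i+1}\ne r_{i+1}$, $\delta_{i+1}(\rho,r)\ge\delta_i(\rho,r)$, and $d(\rho_{i+1},r)\ge d(\rho_i,r)$, where $d(\cdot,r)$ is the distance to the ray $r$.

*Proof.* The function $t\mapsto d(\rho(t),r)$ is convex, nonnegative and $0$ at $0$, so it is nondecreasing. It is positive at $\rho_i$, since $r$ meets $\ell_i$ only in $r_i$. This gives $d(\rho_{i+1},r)\ge d(\rho_i,r)>0$ and $\rho_{i+1}\ne r_{i+1}$.

By Snell's law the triangle $x_0,\rho_i,r_i$ has angles $\pi-\angle_{\rho_i}(\rho^{\rm out},r_i)$ and $\pi-\angle_{r_i}(r^{\rm out},\rho_i)$ at $\rho_i,r_i$; their sum is $\pi-\delta_i$. The angle sum is $\le\pi$, so $\delta_i\ge0$. If $\delta_i=0$, the comparison angles at $\rho_i,r_i$ have sum $\ge\pi$. So the comparison triangle is degenerate with angle $0$ at $x_0$, and one of $\rho_i,r_i$ lies on the geodesic from $x_0$ to the other. That geodesic then contains $[\rho_i,r_i]\subset\ell_i$, contradicting Lemma 3.3.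

The geodesic quadrilateral $\rho_i,r_i,r_{i+1},\rho_{i+1}$ in $Y_i$ has angle sum $\le2\pi$. Its angles at $\ell_i$ have sum $\pi+\delta_i$. By Snell's law its angles at $\ell_{i+1}$ are $\pi$ minus the outgoing ones, with sum $\pi-\delta_{i+1}$. Hence $\delta_i\le\delta_{i+1}$. $\square$

Next we need the hyperbolic plane. For a nonparallel step let $p\in g_i$ and $q\in g_i'$ be the feet of the common perpendicular, of length $D\ge D_0$.

**Lemma 5.4.** Put $K=\operatorname{artanh}(1/\cosh D_0)$ and $C=\log\frac{8}{1-1/\cosh D_0}>0$.

(H1) The closures $I_i\subset g_i$ and $I_i'\subset g_i'$ of the orthogonal projections of $g_i'$, resp. $g_i$, are intervals centered at $p$, resp. $q$, of half-width $\operatorname{artanh}(1/\cosh D)\le K$.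

(H2) Points of $g_i,g_i'$ at signed distances $s$ from $p$ and $t$ from $q$ have distance $m$ with $|s|+|t|+D-C\le m\le|s|+|t|+D$.

(H3) In a right hyperbolic triangle with leg $x$ adjacent to the angle $\kappa$, $\tan\kappa<1/\sinh x$. If the opposite vertex (the other end of the second leg) is ideal, $\tan\kappa=1/\sinh x$.

*Proof.* In the hyperboloid model put $p=(1,0,0)$ and $q=(\cosh D,0,\sinh D)$. With matching orientations the two points are $(\cosh s,\sinh s,0)$ and $(\cosh t\cosh D,\sinh t,\cosh t\sinh D)$, so
$$\cosh m=\cosh s\cosh t\cosh D-\sinh s\sinh t. \tag{6}$$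
For fixed $t$ the minimum over $s$ is where $\tanh s=\tanh t/\cosh D$; this is the foot of the second point on $g_i$. Letting $t\to\pm\infty$ gives (H1), the other projection being symmetric. By (6), $\cosh m\ge\cosh s\cosh t(\cosh D-1)\ge(1-\frac1{\cosh D_0})\cosh s\cosh t\cosh D$. With $\cosh m\le e^m$ and $\cosh y\ge\frac12e^{|y|}$ this gives $e^m\ge e^{-C}e^{|s|+|t|+D}$; the upper bound is the triangle inequality. (H3) is the formula $\tan\kappa=\tanh y/\sinh x$, with $y$ the opposite leg; in the ideal case $\cos\kappa=\tanh x$. $\square$

Suppose $\rho$ crosses $\ell_i,\ell_{i+1}$ and step $i$ is nonparallel. Let $\nu(\rho)\in[0,\frac\pi2)$ be the elevation angle of $[\rho_i,\rho_{i+1}]$ over the horizontal, $m(\rho)$ the length of its projection to $\mathbb H^2$, and $\kappa(\rho)$ the angle of that projection with the positive direction of $g_i$ at the projection $\bar\rho_i$ of $\rho_i$. Then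
$$\tan\nu=\frac{d_i}{m},\qquad \cos A_i(\rho)=\cos\nu\cos\kappa,\qquad \nu\le A_i(\rho)\le\nu+\kappa. \tag{7}$$
The inequality $\nu\le A_i$ holds since $\cos A_i\le\cos\nu$, and $A_i\le\nu+\kappa$ is the triangle inequality for angles. Let $f(\rho)\in I_i$ be the foot of $\bar\rho_{i+1}$ on $g_i$. As $\cos\nu>0$, $\cos A_i(\rho)$ is positive, zero or negative according to whether $f(\rho)$ is ahead of, equal to, or behind $\rho_i$. Likewise $\cos A_{i+1}(\rho)>0$ if and only if the foot $f'(\rho)\in I_i'$ of $\bar\rho_i$ on $g_i'$ is behind $\rho_{i+1}$. If step $i$ is parallel and $\ell_i,\ell_{i+1}$ are oriented in parallel, then $A_{i+1}(\rho)=A_i(\rho)$, and $\rho$ advances by $d_i\cot A_i(\rho)$.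

**Lemma 5.5.** Let $\rho,r$ cross $\ell_i,\ell_{i+1}$, step $i$ nonparallel, and $d(\rho_i,r_i)>2K$. Then $\cos A_i(\rho)$ and $\cos A_i(r)$ are nonzero with the same sign.

*Proof.* Orient $\ell_i$ so that $r_i$ is ahead of $\rho_i$. By Lemma 5.3 and (5), $\cos A_i(\rho)<\cos A_i(r)$. If the assertion fails, then $\cos A_i(\rho)\le0\le\cos A_i(r)$, so $f(\rho)\le\rho_i<r_i\le f(r)$. Both feet lie in $I_i$, so $d(\rho_i,r_i)\le2K$, a contradiction. $\square$

For $r\ne r'$ in $J$ we have $d(r_i,r_i')\ge d(r_i,r')\to\infty$, because $d(r(t),r')$ is convex, vanishes at $0$, is not identically $0$, and the crossing times tend to $\infty$. Apply Lemma 5.5 at the first nonparallel step $j\ge i$; since $A$ is constant across parallel steps, this gives: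
$$\begin{array}{l}\text{if } r\ne r' \text{ in } J \text{ and } d(r_i,r_i')>2K \text{ for all } i\ge k, \text{ then for each } i\ge k\\ \cos A_i(r) \text{ and } \cos A_i(r') \text{ are nonzero with the same sign.}\end{array} \tag{8}$$

**Orientations.** Fix $r^0\in J$. By (8), applied to $r^0$ and another element of $J$, there is $i_0$ with $\cos A_i(r^0)\ne0$ for $i\ge i_0$. For $i\ge i_0$ orient $\ell_i$ so that $\cos A_i(r^0)>0$. Then lines are oriented in parallel across parallel steps, and by (8) every $r\in J$ has $A_i(r)<\frac\pi2$ for all large $i$. From now on "ahead" and "behind" refer to this orientation, and positions on $\ell_i$ are compared by arc length coordinates.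

### 5.3 No flip

The next lemma says that a ray which is far behind and steeper stays behind. In a nonparallel step, a ray $\rho$ far behind must run almost along $g_i$ in projection. So its larger angle comes from a larger elevation, which means a shorter projected path. If it got ahead on $\ell_{i+1}$, its projected path would be longer.

**Lemma 5.6.** For $\delta>0$ choose $\Lambda=\Lambda(\delta)>4K+C$ with $1/\sinh(\Lambda-2K)<\delta$. Let $i\ge i_0$ and let $\rho,r'$ cross $\ell_i,\ell_{i+1}$, with $A_i(r'),A_{i+1}(r')<\frac\pi2$, $d(\rho_i,r_i')\ge\Lambda$, $d(\rho_{i+1},r_{i+1}')\ge\Lambda$, $\rho_i$ behind $r_i'$, and $A_i(\rho)\ge A_i(r')+\delta$. Then $\rho_{i+1}$ is behind $r_{i+1}'$.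

*Proof.* If the step is parallel, $\rho$ advances by $d_i\cot A_i(\rho)<d_i\cot A_i(r')$, less than $r'$ does. Let the step be nonparallel and put $L=d(\rho_i,r_i')$, $L'=d(\rho_{i+1},r_{i+1}')$.

**Step 1: $\rho$ has the shorter projection.** Since $A_i(r')<\frac\pi2$, we have $r_i'<f(r')\le f(\rho)+2K$, because both feet lie in $I_i$. So $f(\rho)-\rho_i\ge L-2K\ge\Lambda-2K>0$. By (H3), $\kappa(\rho)<\tan\kappa(\rho)<1/\sinh(\Lambda-2K)<\delta$. With (7),
$$\nu(\rho)\ge A_i(\rho)-\kappa(\rho)>A_i(\rho)-\delta\ge A_i(r')\ge\nu(r')\ge0 .$$
Hence $d_i>0$ and $m(\rho)<m(r')$.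

**Step 2: a flip would make it longer.** Suppose $\rho_{i+1}$ is ahead of $r_{i+1}'$. From $r_i'-p<f(r')-p\le K$ and $\rho_i=r_i'-L$ we get $|\rho_i-p|-|r_i'-p|\ge L-2K$: with $y=r_i'-p$, the left side is $L$ if $y\le0$ and at least $L-2y$ if $0<y<K$. Since $A_{i+1}(r')<\frac\pi2$, we have $r_{i+1}'>f'(r')\ge q-K$; with $\rho_{i+1}=r_{i+1}'+L'$ this gives in the same way $|\rho_{i+1}-q|-|r_{i+1}'-q|\ge L'-2K$. By the two bounds in (H2), $m(\rho)-m(r')\ge L+L'-4K-C>0$, contradicting Step 1. $\square$

**The order.** Let $r\ne r'$ in $J$, and let $\delta=\delta_{k_0}(r,r')>0$ for some $k_0$ with $r_{k_0}\ne r_{k_0}'$. By Lemma 5.3, $\delta_i(r,r')\ge\delta$ for $i\ge k_0$. For all large $i$, $d(r_i,r_i')\ge\Lambda(\delta)$ and $A_i(r),A_i(r')<\frac\pi2$. If $r_i$ is behind $r_i'$, then $A_i(r)-A_i(r')=\delta_i\ge\delta$ by (5), and Lemma 5.6 shows that $r_{i+1}$ is behind $r_{i+1}'$; the same holds with the roles exchanged. So which of $r_i,r_i'$ is ahead is eventually constant. Write $r<r'$ if $r_i'$ is ahead of $r_i$ for all large $i$. This is a strict total order on $J$.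

**Lemma 5.7.** Let $r<r'$ in $J$. There are $\delta>0$, $k\ge i_0$ and an open neighborhood $U$ of $r$ in $\partial X$ such that, with $\Lambda=\Lambda(\delta)$: $A_i(r')<\frac\pi2$ for $i\ge k$, and for all $\rho\in U$ and all $i\ge k$ such that $\rho$ crosses $\ell_i$, the point $\rho_i$ is behind $r_i'$, $d(\rho_i,r_i')\ge\Lambda$, and $A_i(\rho)\ge A_i(r')+\delta$.

Note that $U$ is open in $\partial X$, not only in $J$; this is needed in 5.4.

*Proof.* Let $2\delta=\delta_{k_0}(r,r')$ for some $k_0$ with $r_{k_0}\ne r_{k_0}'$. Choose $k\ge\max(k_0,i_0)$ with $r_k$ behind $r_k'$, $d(r_k,r')>\Lambda$, and $A_i(r')<\frac\pi2$ for $i\ge k$. Then $A_k(r)-A_k(r')=\delta_k(r,r')\ge2\delta$. By Lemma 3.8(c), for $\rho$ in some open $U\ni r$: $\rho$ crosses $\ell_k$, $\rho_k$ is behind $r_k'$, $d(\rho_k,r')>\Lambda$ and $A_k(\rho)-A_k(r')>\delta$. By Lemma 5.3, for $i\ge k$ as long as $\rho$ crosses $\ell_i$ we have $d(\rho_i,r_i')\ge d(\rho_i,r')\ge\Lambda$ and $\delta_i(\rho,r')\ge\delta$. Suppose $\rho_i$ is behind $r_i'$; then $A_i(\rho)-A_i(r')=\delta_i(\rho,r')\ge\delta$. If moreover $\rho$ crosses $\ell_{i+1}$, Lemma 5.6 shows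 that $\rho_{i+1}$ is behind $r_{i+1}'$. Since a ray crossing $\ell_i$ crosses all earlier lines, induction finishes the proof. $\square$

**Lemma 5.8.** For $r\in J$ the sets $\{\rho\in J:\rho<r\}$ and $\{\rho\in J:\rho>r\}$ are open in $J$.

*Proof.* If $\rho^0<r$, Lemma 5.7 for the pair $\rho^0<r$ gives a neighborhood of $\rho^0$ in which all $\rho\in J$ satisfy $\rho<r$, since elements of $J$ cross all $\ell_i$. For the second set let $r<r'$. Take $2\delta=\delta_{k_0}(r,r')$ for some $k_0$ with $r_{k_0}\ne r_{k_0}'$, and $k\ge\max(k_0,i_0)$ with $r_k$ behind $r_k'$, $d(r_k',r)>\Lambda(\delta)$, and $A_i(r)<\frac\pi2$ for $i\ge k$. By Lemma 3.8(c), for $\rho\in J$ near $r'$: $r_k$ is behind $\rho_k$, $d(\rho_k,r)>\Lambda$, and $\delta_k(r,\rho)\ge\delta$. By Lemma 5.3, $d(\rho_i,r_i)\ge d(\rho_i,r)\ge\Lambda>2K$ and $\delta_i(r,\rho)\ge\delta$ for $i\ge k$. By (8), $A_i(\rho)<\frac\pi2$ for $i\ge k$. Now Lemma 5.6, with $r$ as the ray behind and $\rho$ as the ray ahead, and induction show that $r_i$ is behind $\rho_i$ for all $i\ge k$, i.e. $r<\rho$. $\square$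

**Proposition 5.9.** $J$ is an arc.

*Proof.* By Lemma 5.2 and $|J|\ge2$, $J$ is a nondegenerate metrizable continuum. By Lemma 5.8 every point that is neither maximal nor minimal separates $J$, so $J$ has at most two non-cut points. A nondegenerate continuum has at least two non-cut points, and a metrizable continuum with exactly two is an arc (R. L. Moore; see Nadler, *Continuum Theory*, Ch. VI). $\square$

### 5.4 A path from the block boundaries to the maximum of $J$

Let $\mathcal E_i=\partial\mathbb H^2\subset\partial Y_i$ be the equator, and for $i\ge i_0$ let $g_i^\pm,g_i'^\pm$ be the ends of $\ell_i,\ell_{i+1}$ in $\mathcal E_i$ for the chosen orientations. If step $i$ is parallel, let $c_i$ be the constant path at $g_i^+=g_i'^+$. If it is nonparallel, let $c_i$ be the subarc of the open arc $\mathcal E_i\setminus\{g_i^-\}$ from $g_i^+$ to $g_i'^+$. The $c_i$ concatenate, since $g_i'^+$ and $g_{i+1}^+$ are the same point of $\partial X$, the forward end of $\ell_{i+1}$.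

In the nonparallel case, the foot on $g_i$ of any $\xi\in c_i\setminus\{g_i^+\}$ is $\ge\inf I_i$. Indeed, along each component of $\mathcal E_i\setminus\partial g_i$ the feet decrease monotonically from $g_i^+$ to $g_i^-$, and the foot of $g_i'^+$ is an endpoint of $I_i$.

**Lemma 5.10.** If $\xi_n\in c_{i_n}$, $i_n\to\infty$, and $\xi_n\to r$, then $r=\max J$.

*Proof.* As $c_i\subset\partial X_i^+$, we have $r\in J$. A constant $c_i$ is the initial point of $c_j$ for the next nonparallel step $j$, so we may take all steps $i_n$ nonparallel. After moving $\xi_n$ within $c_{i_n}$ by less than $1/n$, we may assume $\xi_n\ne g_{i_n}^+$.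

Suppose $r<r'\in J$, and take $U,k,\delta,\Lambda$ from Lemma 5.7. For large $n$ put $\rho=\xi_n\in U$ and $i=i_n\ge k$. Since $\xi_n\in\partial Y_i\setminus\partial\ell_i\subset\partial X_i^+\setminus\partial\ell_i$, $\rho$ crosses $\ell_i$. So $\rho_i\le r_i'-\Lambda$ and $A_i(\rho)\ge A_i(r')+\delta\ge\delta$. After $\rho_i$, $\rho$ is the ray of $Y_i$ to the equatorial point $\xi_n$, so it is horizontal, and $A_i(\rho)$ is the angle in $\mathbb H^2$ at $\bar\rho_i$ between $g_i^+$ and $\xi_n$. Since $A_i(r')<\frac\pi2$,
$$r_i'<f(r')\le\sup I_i\le\inf I_i+2K\le\mathrm{foot}(\xi_n)+2K .$$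
So the foot of $\xi_n$ is ahead of $\rho_i$ by at least $\Lambda-2K>0$. By (H3), $A_i(\rho)<\tan A_i(\rho)\le1/\sinh(\Lambda-2K)<\delta$, a contradiction. So no element of $J$ exceeds $r$. $\square$

**Proof of Theorem 1.4, part 1.** By Lemma 5.1, and by 5.1 in the case $|J|=1$, only the case of infinitely many nonparallel steps and $|J|\ge2$ remains. By compactness, accumulation points as in Lemma 5.10 exist, so $\max J$ exists. Each neighborhood of $\max J$ contains $c_i$ for all large $i$, since otherwise points of infinitely many $c_i$ outside it would accumulate at another point, contrary to Lemma 5.10. Hence the concatenation $c_{i_0}c_{i_0+1}\cdots$, completed by $\max J$, is a path from the forward end of $\ell_{i_0}$, a point of $\mathcal R$, to $\max J$. By Proposition 5.9, $J$ is an arc containing $\max J$ and $\zeta$, so $\zeta$ is joined to $\mathcal R$ by a path. As $\zeta\in\partial X\setminus\mathcal R$ was arbitrary and $\mathcal R$ is path connected, $\partial X_{0,0}$ is path connected. $\blacksquare$
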